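\title{The planar condition for $L^p$-dissipativity of the elasticity operator fails in dimensions three and higher}

\begin{abstract}
For the operator of linear elasticity $E=\Delta+(1-2\nu)^{-1}\nabla\operatorname{div}$ with Dirichlet conditions, an explicit inequality between $p$ and the Poisson ratio $\nu$ is necessary for $L^p$-dissipativity in every dimension and sufficient in the plane. We show that it is not sufficient in any dimension $N\ge3$, for any admissible $\nu$ and any domain, even with strict inequality. The counterexamples are real fields normal to the level surfaces of a function. The Gauss curvature of these surfaces enters the relevant energy with the unfavorable sign, and a superposition of standing waves makes it dominate at fourth order in the amplitude. We also prove sufficient conditions, valid in all dimensions for complex fields, that improve the known ones.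
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\Omega\subset\mathbb R^N$ be a domain and $1<p<\infty$. A linear operator $E$ defined on $D(E)\subset(L^p(\Omega))^N$, with range in $(L^p(\Omega))^N$, is called \emph{$L^p$-dissipative} if
\begin{equation}\label{eq:diss}
\operatorname{Re}\int_\Omega\langle Eu,u\rangle\,|u|^{p-2}\,dx\le0\qquad\text{for all }u\in D(E).
\end{equation}
Here $u$ takes values in $\mathbb C^N$, $\langle a,b\rangle=\sum_ja_j\bar b_j$, and the integrand is understood as $0$ where $u=0$. The integral in \eqref{eq:diss} measures the growth of the $L^p$ norm under the flow $\partial_su=Eu$: formally, $\frac{d}{ds}\int|u|^p\,dx$ equals $p$ times the left side of \eqref{eq:diss}.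

We consider the Dirichlet problem for the operator of linear elasticity
\[
Eu=\Delta u+(1-2\nu)^{-1}\nabla\operatorname{div}u,\qquad D(E)=(C_0^\infty(\Omega))^N,
\]
where the Poisson ratio $\nu$ is a constant with $\nu>1$ or $\nu<1/2$, and the condition
\begin{equation}\label{eq:star}
\Big(\frac12-\frac1p\Big)^2\le\frac{2(\nu-1)(2\nu-1)}{(3-4\nu)^2}.\tag{$*$}
\end{equation}
Three parameters shorten all formulas:
\[
k=\frac1{1-2\nu},\qquad \mu=\frac k{k+2}=\frac1{3-4\nu},\qquad \gamma=1-\frac2p .
\]
Then $E=\Delta+k\nabla\operatorname{div}$. The case $\nu<1/2$ is $k>0$, or $0<\mu<1$; the case $\nu>1$ is $-1<k<0$, or $-1<\mu<0$; and $\gamma$ runs through $(-1,1)$ as $p$ runs through $(1,\infty)$. We shall use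
\begin{equation}\label{eq:params}
k=(k+2)\mu,\qquad 1+k=\frac{1+\mu}{1-\mu},\qquad 1-\mu^2=\frac{4(1+k)}{(k+2)^2}.
\end{equation}
Since $8(\nu-1)(2\nu-1)=(3-4\nu)^2-1$, the right side of \eqref{eq:star} is $\frac14(1-\mu^2)$, while the left side is $\frac14\gamma^2$. Thus
\[
\text{\eqref{eq:star}}\iff\gamma^2\le1-\mu^2 .
\]

For $p=2$ the operator is always dissipative: after a Fourier transform the integrand of $-\int\langle Eu,u\rangle$ becomes $|\xi|^2|\hat u|^2+k|\xi\cdot\hat u|^2$, which is nonnegative because $k>-1$. In the limiting case $k=0$ the operator is the Laplacian, which is dissipative for every $p$ (Remark~\ref{rem:laplace}), and \eqref{eq:star} imposes no restriction. For $k\ne0$ the question is how far $p$ may move from $2$. The following is known.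
\begin{itemize}
\item For $N=2$, $E$ is $L^p$-dissipative if and only if \eqref{eq:star} holds.
\item In every dimension, \eqref{eq:star} is necessary.
\item In every dimension, $E$ is $L^p$-dissipative if $\gamma^2\le\frac{1-2\nu}{2(1-\nu)}=\frac1{1+k}$ for $\nu<1/2$, and if $\gamma^2\le\frac{2(1-\nu)}{1-2\nu}=1+k$ for $\nu>1$.
\end{itemize}
The problem, posed in \cite{CM}, is whether \eqref{eq:star} is also sufficient for $N>2$, in particular for $N=3$. One would guess that it is: the condition does not involve $N$, it is exact in the plane, and, as Section~\ref{sec:waves} shows, in every dimension it is exactly the condition seen by infinitesimal perturbations of a constant field. The guess is wrong.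

\begin{theorem}\label{thm:main}
Let $N\ge3$, let $\Omega\subset\mathbb R^N$ be any domain, and let $\nu>1$ or $\nu<1/2$. There is $\varepsilon=\varepsilon(\nu)>0$ such that $E$ is not $L^p$-dissipative for any $p\in(1,\infty)$ with
\[
\Big(\frac12-\frac1p\Big)^2>\frac{2(\nu-1)(2\nu-1)}{(3-4\nu)^2}-\varepsilon .
\]
For such $p$, inequality \eqref{eq:diss} fails for a real-valued $u$. Hence for no $\nu$ and no $N\ge3$, in particular for $N=3$, is \eqref{eq:star} sufficient, even with strict inequality.
\end{theorem}

In the opposite direction we prove a one-parameter family of sufficient conditions.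

\begin{theorem}\label{thm:suff}
Let $N\ge2$, let $\Omega\subset\mathbb R^N$ be any domain, and let $\lambda\in(-1,1)$ satisfy $d:=1-\lambda+N(k+\lambda)>0$. Put
\[
\alpha=\frac1{1-\lambda^2},\qquad\theta=\frac\lambda{1-\lambda^2}-\frac{k+\lambda}{(1-\lambda)d}.
\]
If $\gamma^2(1+kz)(\alpha+\theta z)\le1$ for all $z\in[0,1]$, then $E$ is $L^p$-dissipative. In particular, $E$ is $L^p$-dissipative
\begin{itemize}
\item[(a)] if $|k|<1$ and $(1-2/p)^2\le1-k^2$; for $\nu>1$ this reads $(1-2/p)^2\le\dfrac{4\nu(\nu-1)}{(2\nu-1)^2}$;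
\item[(b)] if $k>0$ and $(1-2/p)^2\le\dfrac{1+Nk}{(1+k)(1+(N-1)k)}=\dfrac{(1-2\nu)(N+1-2\nu)}{2(1-\nu)(N-2\nu)}$.
\end{itemize}
\end{theorem}

Both conditions strictly improve the known ones: $1-k^2=(1-k)(1+k)>1+k$ for $k<0$, and the bound in (b) is $\frac1{1+k}$ times a factor greater than $1$. For $N\ge3$ and $0<|k|<1$ the two theorems show that dissipativity holds when $1-\gamma^2\ge k^2$ and fails when $1-\gamma^2<\frac{k^2}{(k+2)^2}+4\varepsilon(\nu)$. We do not determine the exact threshold for $N\ge3$.

Sections~\ref{sec:red}--\ref{sec:standing} prove Theorem~\ref{thm:main}; Section~\ref{sec:suff}, which can be read independently, proves Theorem~\ref{thm:suff}.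

\section{Reduction to periodic fields}\label{sec:red}

In Sections~\ref{sec:red}--\ref{sec:standing} all fields are real, coordinates are numbered $x_0,x_1,\dots$, the dot is the Euclidean product, and repeated indices are summed. A function on $\mathbb R^m$ is \emph{periodic} if it is periodic in each coordinate, and $\langle F\rangle$ denotes the mean of $F$ over the period box. The mean of a derivative of a smooth periodic function vanishes, so we may integrate by parts under $\langle\,\cdot\,\rangle$.

Integration by parts in \eqref{eq:diss} pairs $\nabla u$ with $\nabla(|u|^{p-2}u)$. The pairing becomes symmetric in terms of the field halfway between, $v=|u|^{(p-2)/2}u$. For a smooth nonvanishing field $v=\rho n$ with $\rho=|v|$, put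
\begin{equation}\label{eq:Q}
Q_\gamma(v)=|\nabla v|^2+k(\operatorname{div}v)^2-\gamma^2\big(|\nabla\rho|^2+k(n\cdot\nabla\rho)^2\big).
\end{equation}
The bracket is nonnegative, because $|n\cdot\nabla\rho|\le|\nabla\rho|$ and $k>-1$; so $Q_\gamma(v)$ is nonincreasing in $\gamma^2$. A compactly supported field must vanish somewhere, and there the substitution is singular. Periodic fields avoid this, and a slowly varying cutoff transfers a periodic counterexample to any domain.

\begin{lemma}\label{lem:red}
Let $2\le m\le N$ and let $v:\mathbb R^m\to\mathbb R^m\setminus\{0\}$ be smooth and periodic. If $\langle Q_\gamma(v)\rangle<0$, then for every domain $\Omega\subset\mathbb R^N$ inequality \eqref{eq:diss} fails for some real-valued $u\in(C_0^\infty(\Omega))^N$.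
\end{lemma}

\begin{proof}
Let $u_0=\rho^{-\gamma}v$, a smooth periodic nonvanishing field. Then $|u_0|=\rho^{2/p}$ and $|u_0|^{p-2}u_0=\rho^{2\gamma}\rho^{-\gamma}v=\rho^\gamma v$. Moreover
\[
\partial_iu_0=\rho^{-\gamma}(\partial_iv-\gamma n\,\partial_i\rho),\qquad\partial_i(\rho^\gamma v)=\rho^\gamma(\partial_iv+\gamma n\,\partial_i\rho),
\]
and the divergences are $\rho^{\mp\gamma}(\operatorname{div}v\mp\gamma\,n\cdot\nabla\rho)$. With $F=(Eu_0\cdot u_0)|u_0|^{p-2}$, integration by parts and $(a-b)\cdot(a+b)=|a|^2-|b|^2$ give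
\[
-\langle F\rangle=\big\langle\partial_iu_0\cdot\partial_i(\rho^\gamma v)+k\operatorname{div}u_0\operatorname{div}(\rho^\gamma v)\big\rangle=\langle Q_\gamma(v)\rangle<0 .
\]

Regard $u_0$ as a field on $\mathbb R^N$ that depends on the first $m$ variables and has values in $\mathbb R^m\times\{0\}$; this changes neither $Eu_0$ nor $\langle F\rangle$. Take $\zeta\in C_0^\infty(\mathbb R^N)$ with $\zeta\ge0$, $\zeta\not\equiv0$, and let $\zeta_L(x)=\zeta(x/L)$, $u=\zeta_Lu_0$, $L\ge1$. In $E(\zeta_Lu_0)-\zeta_LEu_0$ every term contains a derivative of $\zeta_L$, so this difference is $O(L^{-1})$ uniformly. Since $p>1$, the factor $\zeta_L^{p-1}$ is bounded, and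
\[
(Eu\cdot u)|u|^{p-2}=\zeta_L^{p-1}|u_0|^{p-2}\,E(\zeta_Lu_0)\cdot u_0=\zeta_L^pF+O(L^{-1})
\]
uniformly, on a set of volume $O(L^N)$ outside which both sides vanish. Therefore
\[
L^{-N}\int(Eu\cdot u)|u|^{p-2}\,dx=\int\zeta(y)^pF(Ly)\,dy+O(L^{-1})\longrightarrow\langle F\rangle\int\zeta^p\,dy>0 .
\]
For the limit, cut $\mathbb R^N$ into the period boxes of $F(L\,\cdot)$, which have diameter $O(L^{-1})$; on each box the uniformly continuous function $\zeta^p$ is constant up to $o(1)$. So the integral in \eqref{eq:diss} is positive for large $L$. Finally, replacing $u(x)$ by $u(\Lambda(x-y))$ multiplies the integral by $\Lambda^{2-N}$, and for $y\in\Omega$ and large $\Lambda$ the new field is supported in $\Omega$.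
\end{proof}

\section{Plane waves and the origin of the condition}\label{sec:waves}

The simplest fields to try in Lemma~\ref{lem:red} are small perturbations of a constant. They recover the necessity of \eqref{eq:star} and, more importantly for us, they locate the directions in which \eqref{eq:star} is sharp.

Let $v=e_0+\delta w$ with $w$ smooth and periodic on $\mathbb R^m$. Then $\rho=1+\delta w_0+O(\delta^2)$ and $n=e_0+O(\delta)$, so
\begin{equation}\label{eq:second}
\langle Q_\gamma(v)\rangle=\delta^2\big\langle|\nabla w|^2+k(\operatorname{div}w)^2-\gamma^2\big(|\nabla w_0|^2+k(\partial_0w_0)^2\big)\big\rangle+O(\delta^3).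
\end{equation}
For a plane wave $w=a\cos(\xi\cdot x)$ with $|\xi|=1$, the coefficient of $\delta^2$ is one half of
\[
q_\gamma(\xi,a)=A_\xi a\cdot a-\gamma^2(1+k\xi_0^2)\,a_0^2,\qquad A_\xi=I+k\,\xi\xi^T .
\]
The matrix $A_\xi$ is positive definite, with inverse $I-\frac k{1+k}\xi\xi^T$. The Cauchy--Schwarz inequality for the form $A_\xi$ gives $a_0^2\le(A_\xi a\cdot a)(A_\xi^{-1}e_0\cdot e_0)$, with equality exactly when $a$ is a multiple of $A_\xi^{-1}e_0$. Hence, with $z=\xi_0^2$, we have $q_\gamma(\xi,a)\ge0$ for all $a$ if and only if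
\begin{equation}\label{eq:planewave}
\gamma^2(1+kz)\Big(1-\frac{kz}{1+k}\Big)=\gamma^2\Big(1+\frac{k^2}{1+k}\,z(1-z)\Big)\le1 .
\end{equation}
Since $k\ne0$, the bracket has its unique maximum at $z=\frac12$, where it equals $\frac{(k+2)^2}{4(1+k)}=\frac1{1-\mu^2}$. So if $\gamma^2>1-\mu^2$, a plane wave with $\xi_0^2=\frac12$ makes $\langle Q_\gamma(v)\rangle$ negative for small $\delta$, and Lemma~\ref{lem:red} applies with $m=2$. Conversely, if $\gamma^2\le1-\mu^2$, the coefficient of $\delta^2$ in \eqref{eq:second} is nonnegative for every $w$ and every $m$: by Parseval's identity it is a sum of terms $|\xi|^2q_\gamma(\xi/|\xi|,a)$, where $a$ runs through the real and imaginary parts of the Fourier coefficients of $w$.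

Thus no counterexample is visible at second order. From now on we work at the critical value and write
\[
Q_*=Q_\gamma\quad\text{for }\gamma^2=1-\mu^2 .
\]
The second-order term of $\langle Q_*\rangle$ vanishes for the waves whose frequency lies on the cone $\xi_0^2=\xi_1^2+\dots+\xi_{m-1}^2$ and whose amplitude is parallel to
\begin{equation}\label{eq:polar}
A_\xi^{-1}e_0=e_0-\frac k{1+k}\,\xi_0\xi\qquad(|\xi|=1).
\end{equation}
For superpositions of such waves the sign of $\langle Q_*\rangle$ is decided at higher order, by their interaction. In the plane the cone is a pair of lines. In space it carries a circle of directions, and there is much more room for interaction. If we find one field with $\langle Q_*(v)\rangle<0$, then the same field serves for $\gamma^2$ slightly below $1-\mu^2$, which is Theorem~\ref{thm:main}.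

\section{Three squares and a curvature term}\label{sec:squares}

A direct expansion of $\langle Q_*\rangle$ to fourth order over all vector fields is unwieldy. We first rewrite $Q_*$ exactly, so as to see which term can be negative. The tool is the quadratic expression
\[
\mathcal N(v)=(\operatorname{div}v)^2-\partial_iv_j\,\partial_jv_i=\partial_i\big(v_i\,\partial_jv_j-v_j\,\partial_jv_i\big),
\]
a \emph{null Lagrangian}: being a divergence, it has mean zero for every periodic $v$, so any multiple of it may be added to $Q_*$.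

Let $v=\rho n$ be smooth and nonvanishing on $\mathbb R^m$. With $(a\otimes b)_{ij}=a_ib_j$ and $|B|^2=B_{ij}B_{ij}$, put
\[
\begin{gathered}
P=\nabla\log\rho,\qquad P_n=P\cdot n,\qquad P'=P-P_nn,\\
B_{ij}=\partial_in_j,\qquad\kappa_j=n_iB_{ij},\qquad B'=B-n\otimes\kappa,\qquad W=\tfrac12\big(B'-B'^T\big),\\
H=\operatorname{tr}B,\qquad K=\tfrac12\big(H^2-\operatorname{tr}B^2\big).
\end{gathered}
\]
The vector $\kappa=(n\cdot\nabla)n$ is the curvature vector of the integral curves of $n$. Differentiating $|n|^2=1$ gives $Bn=0$, hence $\kappa\cdot n=0$, $B'n=0$ and $n^TB'=\kappa^T-\kappa^T=0$: the matrix $B'$ acts on the hyperplane $n^\perp$.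

\begin{lemma}\label{lem:squares}
For every smooth nonvanishing field $v=\rho n$,
\begin{equation}\label{eq:squares}
Q_*(v)-\mu\,\mathcal N(v)=\rho^2\Big[|\mu P'+\kappa|^2+(1+k)(\mu P_n+H)^2+2|W|^2-2(1+\mu)K\Big].
\end{equation}
\end{lemma}

\begin{proof}
From $n^TB'=0$ we get $|B|^2=|B'|^2+|\kappa|^2$, and from $B'n=0$, $\kappa\cdot n=0$ we get $\operatorname{tr}B^2=\operatorname{tr}B'^2$. If $S$ is the symmetric part of $B'$, then $|B'|^2=|S|^2+|W|^2$ and $\operatorname{tr}B'^2=|S|^2-|W|^2$. Together,
\[
|B|^2=|\kappa|^2+\operatorname{tr}B^2+2|W|^2=|\kappa|^2+H^2-2K+2|W|^2 .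
\]
Now $\partial_iv_j=\rho(P_in_j+B_{ij})$. Since $Bn=0$, we have $|\nabla v|^2=\rho^2(|P|^2+|B|^2)$, and $\operatorname{div}v=\rho(P_n+H)$. With $1-\gamma^2=\mu^2$,
\begin{align*}
\rho^{-2}Q_*&=|P|^2+|B|^2+k(P_n+H)^2-\gamma^2(|P|^2+kP_n^2)\\
&=\mu^2|P'|^2+(1+k)\mu^2P_n^2+2kP_nH+(1+k)H^2+|\kappa|^2+2|W|^2-2K .
\end{align*}
Next, $(P_in_j+B_{ij})(P_jn_i+B_{ji})=P_n^2+2P\cdot\kappa+\operatorname{tr}B^2$ and $P\cdot\kappa=P'\cdot\kappa$, so
\[
\rho^{-2}\mathcal N=2P_nH-2P'\cdot\kappa+2K .
\]
Hence, for any real $\lambda$,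
\begin{multline}\label{eq:lambda}
\rho^{-2}(Q_*+\lambda\mathcal N)=\big[\mu^2|P'|^2-2\lambda P'\cdot\kappa+|\kappa|^2\big]\\
+\big[(1+k)\mu^2P_n^2+2(k+\lambda)P_nH+(1+k)H^2\big]+2|W|^2-2(1-\lambda)K .
\end{multline}
For $\lambda=-\mu$ the first bracket is $|\mu P'+\kappa|^2$, and the second is $(1+k)(\mu P_n+H)^2$ because $k-\mu=(1+k)\mu$ by \eqref{eq:params}.
\end{proof}

The choice $\lambda=-\mu$ is forced. The brackets in \eqref{eq:lambda} are nonnegative forms if and only if $|\lambda|\le|\mu|$ and $|k+\lambda|\le(1+k)|\mu|$. Since $|k|=|\mu|+(1+k)|\mu|$, both can hold only if $|\lambda|=|\mu|$, and $\lambda=\mu$ is excluded by $|k+\mu|=(k+3)|\mu|$.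

Identity \eqref{eq:squares} separates the plane from space. For $m=2$ the space $n^\perp$ is a line, spanned by a unit vector $\tau$, and $B'=H\,\tau\otimes\tau$; so $W=0$ and $K=0$, the right side is a sum of squares, and $\langle Q_\gamma(v)\rangle\ge\langle Q_*(v)\rangle\ge0$ whenever \eqref{eq:star} holds. This agrees with the planar theorem. For $m=3$ the term $K$ has no sign, and this is the point where $N\ge3$ is used. The strategy is now to remove as many squares as possible and to make the weighted mean $\langle\rho^2K\rangle$ positive.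

Two of the three squares can be removed exactly. Write $x=(t,x')$ with $t=x_0$, $x'=(x_1,x_2)$, and let subscripts on scalar functions denote derivatives. Call $\Phi:\mathbb R^3\to\mathbb R$ a \emph{phase} if $\Phi=t+\psi$ with $\psi$ smooth and periodic and $\Phi_t>0$. To remove $W$ we take $n$ normal to the level surfaces of $\Phi$; then the first square dictates $\rho$. Put
\begin{equation}\label{eq:field}
l=\log|\nabla\Phi|,\qquad n=e^{-l}\nabla\Phi,\qquad\rho=e^{-l/\mu},\qquad v_\Phi=\rho n,\qquad\beta=-\frac2\mu .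
\end{equation}
The field $v_\Phi$ is smooth, periodic and nonvanishing, $\rho^2=e^{\beta l}$, and $n_0>0$. The definition uses $\mu\ne0$.

\begin{lemma}\label{lem:class}
For every phase $\Phi$,
\[
\langle Q_*(v_\Phi)\rangle=\big\langle e^{\beta l}\big[(1+k)G^2-2(1+\mu)K\big]\big\rangle,\qquad G=e^{-3l}\big(|\nabla\Phi|^2\Delta\Phi-2\Phi_i\Phi_j\Phi_{ij}\big).
\]
\end{lemma}

\begin{proof}
Let $q=\nabla l$ and $q_n=q\cdot n$. Differentiating $l=\frac12\log(\Phi_j\Phi_j)$ and $n_j=e^{-l}\Phi_j$ gives
\[
q_i=e^{-l}\Phi_{ij}n_j,\qquad B_{ij}=e^{-l}\Phi_{ij}-q_in_j .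
\]
Hence $\kappa_j=n_iB_{ij}=q_j-q_nn_j$, and
\[
B-B^T=n\otimes q-q\otimes n=n\otimes\kappa-\kappa\otimes n ,
\]
which says that $B'=B-n\otimes\kappa$ is symmetric: $W=0$. Since $\mu P=-q$, we have $\mu P'=-(q-q_nn)=-\kappa$, so the first square in \eqref{eq:squares} vanishes. Finally $H=e^{-l}\Delta\Phi-q_n$ and $q_n=e^{-3l}\Phi_i\Phi_j\Phi_{ij}$, so $\mu P_n+H=H-q_n=e^{-l}\Delta\Phi-2q_n=G$. Take the mean of \eqref{eq:squares}.
\end{proof}

On a level surface of $\Phi$ the symmetric map $B'$ is the derivative of the unit normal; its eigenvalues on $n^\perp$ are the principal curvatures, $H$ is their sum and $K$ their product, the Gauss curvature. We have to make the Gauss curvature positive on average with respect to the weight $|\nabla\Phi|^\beta$, while keeping $G$ small.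

\section{Two vanishing averages of the Gauss curvature}\label{sec:K}

For two exponents the weighted mean $\langle e^{bl}K\rangle$ vanishes identically. This will determine its leading term for every other exponent.

\begin{lemma}\label{lem:K}
For every phase $\Phi$, with $J=\nabla n_1\times\nabla n_2$,
\[
K=\frac{n\cdot J}{n_0},\qquad\langle K\rangle=0,\qquad\langle e^lK\rangle=0 .
\]
\end{lemma}

The last identity is the Gauss--Bonnet theorem in disguise: modulo periods each level surface is a graph over the $x'$-torus, so its total curvature is zero, and $e^l\,dx=|\nabla\Phi|\,dx$ is surface measure times $d\Phi$. We give a direct proof.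

\begin{proof}
Since $2K=\mathcal N(n)$, we have $\langle K\rangle=0$. Also $K=\sum_{i<j}(B_{ii}B_{jj}-B_{ij}B_{ji})$, and the three minors are components of cross products:
\[
K=e_0\cdot(\nabla n_1\times\nabla n_2)+e_1\cdot(\nabla n_2\times\nabla n_0)+e_2\cdot(\nabla n_0\times\nabla n_1).
\]
From $|n|=1$ and $n_0>0$ we get $\nabla n_0=-(n_1\nabla n_1+n_2\nabla n_2)/n_0$, hence $\nabla n_2\times\nabla n_0=\frac{n_1}{n_0}J$ and $\nabla n_0\times\nabla n_1=\frac{n_2}{n_0}J$. This gives $K=n\cdot J/n_0$ and $e^lK=\nabla\Phi\cdot J/n_0$.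

It remains to write $J/n_0$ as the curl of a periodic field. Let $r=n_1^2+n_2^2<1$, so that $n_0=\sqrt{1-r}$, and let
\[
\Theta=\chi(r)\,(n_1\nabla n_2-n_2\nabla n_1),\qquad\chi(r)=\frac1{1+\sqrt{1-r}} .
\]
We have $\operatorname{curl}(n_1\nabla n_2-n_2\nabla n_1)=2J$ and, since $\nabla r=2n_1\nabla n_1+2n_2\nabla n_2$, also $\nabla r\times(n_1\nabla n_2-n_2\nabla n_1)=2rJ$. Therefore $\operatorname{curl}\Theta=2(\chi+r\chi')J=2(r\chi)'J$. As $r\chi(r)=1-\sqrt{1-r}$, this is $J/n_0$. Thus
\[
\langle e^lK\rangle=\langle e_0\cdot\operatorname{curl}\Theta\rangle+\langle\operatorname{div}(\psi\operatorname{curl}\Theta)\rangle=0 ,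
\]
both terms being means of derivatives of periodic functions.
\end{proof}

\section{The fourth-order term}\label{sec:four}

We return to small perturbations, now inside the class \eqref{eq:field}. Let
\[
\nabla'=(\partial_1,\partial_2),\qquad\Delta'=\partial_1^2+\partial_2^2,\qquad\Box=\partial_t^2-\Delta',
\]
and let $D'^2$ be the Hessian in $x'$. For $\Phi=t+\delta\varphi+O(\delta^2)$ we have $v_\Phi=e^{-(1+1/\mu)l}\nabla\Phi$ and $1+\frac1\mu=\frac{2(1+k)}k$, so the first-order term of $v_\Phi$ is $\nabla\varphi-\frac{2(1+k)}k\varphi_te_0$. For $\varphi=\sin(\xi\cdot x)$ with $|\xi|=1$, $\xi_0^2=\frac12$, its amplitude $\xi-\frac{2(1+k)}k\xi_0e_0$ becomes \eqref{eq:polar} after multiplication by $-\frac k{1+k}\xi_0$. So the class \eqref{eq:field} contains the critical waves of Section~\ref{sec:waves}, and the condition that all frequencies lie on the cone is the wave equation $\Box\varphi=0$. We also allow a second-order corrector $\varphi_2$.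

\begin{proposition}\label{prop:four}
Let $\varphi,\varphi_2$ be real trigonometric polynomials with common periods and $\Box\varphi=0$. For small $|\delta|$ the function $\Phi=t+\delta\varphi+\delta^2\varphi_2$ is a phase, and $\langle Q_*(v_\Phi)\rangle=\delta^4\mathcal E+O(\delta^5)$, where
\begin{gather}
\mathcal E=(1+\mu)\Big[\frac{\langle G_2^2\rangle}{1-\mu}-\frac{2(2+\mu)}{\mu^2}\,c\Big],\label{eq:E}\\
G_2=-\Box\varphi_2-4\nabla'\varphi\cdot\nabla'\varphi_t,\qquad c=\langle\varphi_t^2\det D'^2\varphi\rangle.\notag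
\end{gather}
\end{proposition}

\begin{proof}
For small $|\delta|$ all quantities are smooth in $(x,\delta)$ and periodic in $x$, so Taylor remainders in $\delta$ are uniform in $x$, together with their $x$-derivatives.

\emph{The square.} With $\nabla\Phi=e_0+\delta\nabla\varphi+\delta^2\nabla\varphi_2$,
\begin{align*}
|\nabla\Phi|^2\Delta\Phi&=\delta\,\Delta\varphi+\delta^2\big(\Delta\varphi_2+2\varphi_t\Delta\varphi\big)+O(\delta^3),\\
\Phi_i\Phi_j\Phi_{ij}&=\delta\,\varphi_{tt}+\delta^2\big(\partial_t^2\varphi_2+2\varphi_t\varphi_{tt}+2\nabla'\varphi\cdot\nabla'\varphi_t\big)+O(\delta^3).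
\end{align*}
Since $\Delta-2\partial_t^2=-\Box$, the first-order term of $e^{3l}G$ is $-\Box\varphi=0$, and the second-order term is
\[
-\Box\varphi_2+2\varphi_t(\Delta\varphi-2\varphi_{tt})-4\nabla'\varphi\cdot\nabla'\varphi_t=G_2 .
\]
As $l=O(\delta)$, we get $G=\delta^2G_2+O(\delta^3)$ and $\langle e^{\beta l}G^2\rangle=\delta^4\langle G_2^2\rangle+O(\delta^5)$.

\emph{The curvature term.} We have $l=\delta\varphi_t+O(\delta^2)$, $n=e_0+O(\delta)$ and $n_a=\delta\varphi_a+O(\delta^2)$ for $a=1,2$. Lemma~\ref{lem:K} gives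
\[
K=\delta^2\,e_0\cdot(\nabla\varphi_1\times\nabla\varphi_2)+O(\delta^3)=\delta^2\det D'^2\varphi+O(\delta^3),
\]
so $\langle l^2K\rangle=c\,\delta^4+O(\delta^5)$ and $l^3K=O(\delta^5)$. For each fixed real $b$, since $\langle K\rangle=0$,
\[
\langle e^{bl}K\rangle=b\langle lK\rangle+\tfrac12b^2\langle l^2K\rangle+O(\delta^5).
\]
The difficulty is the term $\langle lK\rangle$: a direct expansion to order $\delta^4$ would need the next terms of both $l$ and $K$, which involve $\varphi_2$. The identity $\langle e^lK\rangle=0$ makes this unnecessary: the case $b=1$ gives $\langle lK\rangle=-\frac12\langle l^2K\rangle+O(\delta^5)$. Taking $b=\beta$,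
\[
\langle e^{\beta l}K\rangle=\tfrac12\beta(\beta-1)\,c\,\delta^4+O(\delta^5),\qquad\beta(\beta-1)=\frac2\mu\Big(\frac2\mu+1\Big)=\frac{2(2+\mu)}{\mu^2}.
\]
Insert both expansions into Lemma~\ref{lem:class} and use $1+k=\frac{1+\mu}{1-\mu}$.
\end{proof}

In \eqref{eq:E} both coefficients are positive, for either sign of $\mu$. The first term is a cost and the second a gain if $c>0$. The gain does not depend on $\varphi_2$, so the corrector is free to reduce the cost.

\section{Standing waves and the proof of Theorem~\ref{thm:main}}\label{sec:standing}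

We take $\varphi=\cos t\,f(x')$ with $\Delta'f=-f$, so that $\varphi_{tt}=\Delta'\varphi=-\varphi$. Then $4\nabla'\varphi\cdot\nabla'\varphi_t=-4\sin t\cos t\,|\nabla'f|^2$ and $\langle\sin^2t\cos^2t\rangle=\frac18$, so
\begin{equation}\label{eq:sep}
G_2=-\Box\varphi_2+2\sin2t\,|\nabla'f|^2,\qquad c=\tfrac18\langle f^2\det D'^2f\rangle .
\end{equation}
The corrector is found from
\begin{equation}\label{eq:box}
\Box\big(\sin2t\cos(\omega\cdot x')\big)=(|\omega|^2-4)\sin2t\cos(\omega\cdot x'),\qquad\omega\in\mathbb R^2 :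
\end{equation}
it can cancel each term of $2\sin2t\,|\nabla'f|^2$ whose frequency has $|\omega|\ne2$. The terms with $|\omega|=2$ are resonant and remain.

\subsection*{One and two waves}

For $f=\cos x_1$ the field is planar. We have $\det D'^2f=0$, so $c=0$. Since $2|\nabla'f|^2=1-\cos2x_1$, the corrector $\varphi_2=-\frac14\sin2t$ leaves $G_2=-\sin2t\cos2x_1$, and $\mathcal E=\frac14(1+k)>0$, as it must be by Section~\ref{sec:squares}.

\begin{example}\label{ex:two}
Let $f=\cos x_1+\cos x_2$. Then $\det D'^2f=\cos x_1\cos x_2$, and of the three terms of $f^2$ only $2\cos x_1\cos x_2$ has nonzero mean against it: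
\[
\langle f^2\det D'^2f\rangle=2\langle\cos^2x_1\cos^2x_2\rangle=\tfrac12,\qquad c=\tfrac1{16}.
\]
The mechanism is visible here: the Gauss curvature is positive where $\cos x_1$ and $\cos x_2$ have the same sign, which is where $f^2$ is large. Next, $2|\nabla'f|^2=2-\cos2x_1-\cos2x_2$. The corrector $\varphi_2=-\frac12\sin2t$ has $\Box\varphi_2=2\sin2t$ and leaves
\[
G_2=-\sin2t\,(\cos2x_1+\cos2x_2),\qquad\langle G_2^2\rangle=\tfrac12 .
\]
By \eqref{eq:E},
\[
\mathcal E=(1+\mu)\Big[\frac1{2(1-\mu)}-\frac{2+\mu}{8\mu^2}\Big]=\frac{(1+\mu)(5\mu^2+\mu-2)}{8\mu^2(1-\mu)} .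
\]
The convex polynomial $5\mu^2+\mu-2$ equals $-\frac49$ at $\mu=-\frac23$ and $-\frac14$ at $\mu=\frac12$, so $\mathcal E<0$ for $-\frac23\le\mu\le\frac12$, that is, for $\nu\le\frac14$ and for $\nu\ge\frac98$. The polynomial is positive at $\mu=\pm1$, so this choice fails for $\nu$ near $\frac12$ and near $1$.
\end{example}

\subsection*{Many waves}

In the example each wave pays for its resonance with itself, and the pair produces the gain. With $M$ waves the cost should grow like $M$ and the gain like the number of pairs, provided that no further resonances occur and that the corrector removes everything else. The corrector is essential: the constant part of $|\nabla'f|^2$ alone would contribute $M\sin2t$ to $G_2$, of mean square $M^2/2$, the same order as the gain.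

\begin{lemma}\label{lem:M}
Let $\omega_1,\dots,\omega_M\in\mathbb Q^2$ be unit vectors with $\omega_i\ne\pm\omega_j$ for $i\ne j$. Let $C_j=\cos(\omega_j\cdot x')$, $f=\sum_jC_j$, $\varphi=\cos t\,f$, and $\Sigma=\sum_{i<j}(\omega_i\times\omega_j)^2$, where $a\times b=a_1b_2-a_2b_1$. Then $\varphi$ is periodic, $c=\Sigma/16$, and there is a trigonometric polynomial $\varphi_2$ with the same periods such that $\langle G_2^2\rangle=M/4$.
\end{lemma}

\begin{proof}
If $D$ is a common denominator of the components of the $\omega_j$, then $\varphi$ has periods $2\pi,2\pi D,2\pi D$; this is the only use of rationality. For $i\ne j$ the hypothesis gives, for all choices of signs,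
\begin{equation}\label{eq:nonres}
0<|\pm\omega_i\pm\omega_j|<2 .
\end{equation}
A product of cosines $\cos(a_1\cdot x')\cdots\cos(a_r\cdot x')$ is an average of the exponentials with frequencies $\pm a_1\pm\dots\pm a_r$, so its mean vanishes unless one of these frequencies is zero.

\emph{The gain.} We have $D'^2f=-\sum_jC_j\,\omega_j\omega_j^T$, and the sign does not affect a $2\times2$ determinant. Expanding,
\[
\det D'^2f=\sum_{i,j}C_iC_j\big(\omega_{i1}^2\omega_{j2}^2-\omega_{i1}\omega_{i2}\omega_{j1}\omega_{j2}\big)=\sum_{i<j}C_iC_j\,(\omega_i\times\omega_j)^2,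
\]
because the terms with $i=j$ vanish and the terms $(i,j)$, $(j,i)$ add up to a square. Also $f^2=\sum_aC_a^2+2\sum_{a<b}C_aC_b$. Fix $i<j$; three kinds of means occur.
\begin{itemize}
\item $\langle C_iC_jC_a^2\rangle=0$ for every $a$: the frequencies of $C_a^2$ are $0$ and $\pm2\omega_a$, of length $0$ and $2$, and by \eqref{eq:nonres} none equals $\pm\omega_i\pm\omega_j$.
\item $\langle C_iC_jC_aC_b\rangle=0$ for $a<b$, $\{a,b\}\ne\{i,j\}$. Indeed, two unit vectors in the plane with a given sum $\sigma\ne0$ both satisfy $y\cdot\sigma=\frac12|\sigma|^2$, a line that meets the unit circle in at most two points, symmetric about $\sigma/2$; so they are determined as an unordered pair. A relation $\pm\omega_i\pm\omega_j=\pm\omega_a\pm\omega_b$ would therefore force $\{i,j\}=\{a,b\}$. Here it matters that $x'$ is two-dimensional.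
\item $\langle C_i^2C_j^2\rangle=\frac14\langle(1+\cos(2\omega_i\cdot x'))(1+\cos(2\omega_j\cdot x'))\rangle=\frac14$.
\end{itemize}
Thus $\langle f^2\det D'^2f\rangle=\sum_{i<j}2\cdot\frac14(\omega_i\times\omega_j)^2=\frac12\Sigma$, and $c=\Sigma/16$ by \eqref{eq:sep}.

\emph{The cost.} From $\nabla'f=-\sum_j\omega_j\sin(\omega_j\cdot x')$, separating diagonal and off-diagonal terms,
\begin{gather*}
|\nabla'f|^2=\frac M2+R-\frac12\sum_j\cos(2\omega_j\cdot x'),\\
R=\sum_{i<j}(\omega_i\cdot\omega_j)\big[\cos((\omega_i-\omega_j)\cdot x')-\cos((\omega_i+\omega_j)\cdot x')\big].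
\end{gather*}
By \eqref{eq:nonres} every frequency in $\frac M2+R$ has length less than $2$. Dividing term by term by $|\omega|^2-4$ in \eqref{eq:box}, we obtain $\varphi_2$ with $\Box\varphi_2=2\sin2t\,(\frac M2+R)$. Then $G_2=-\sin2t\sum_j\cos(2\omega_j\cdot x')$. The $M$ cosines are orthogonal, each of mean square $\frac12$, so $\langle G_2^2\rangle=\frac12\cdot\frac M2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We need directions with $\Sigma$ of order $M^2$. Let $M\ge2$ be even. Choose $M/2$ distinct rational unit vectors with polar angles in $(0,\pi/8)$, for instance $\big(\frac{1-s^2}{1+s^2},\frac{2s}{1+s^2}\big)$ with small rational $s>0$, and add their rotations by $\pi/2$. The $M$ polar angles are distinct and lie in $(0,\pi)$, so Lemma~\ref{lem:M} applies. For each of the $M^2/4$ pairs with one vector from each group, the angle between them differs from $\pi/2$ by less than $\pi/8$, so $(\omega_i\times\omega_j)^2\ge\cos^2(\pi/8)\ge\frac12$. Hence $\Sigma\ge M^2/8$, and \eqref{eq:E} gives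
\[
\mathcal E=(1+\mu)\Big[\frac M{4(1-\mu)}-\frac{(2+\mu)\Sigma}{8\mu^2}\Big]\le(1+\mu)\frac M4\Big[\frac1{1-\mu}-\frac{(2+\mu)M}{16\mu^2}\Big].
\]
This is negative once $M>\frac{16\mu^2}{(1-\mu)(2+\mu)}$. Fix such an $M$, and then $\delta>0$ so small that $\langle Q_*(v)\rangle<0$ for $v=v_\Phi$, which is possible by Proposition~\ref{prop:four}. The field $v$ depends only on $\nu$.

By \eqref{eq:Q}, $\langle Q_\gamma(v)\rangle=I_0-\gamma^2I_1$ with $I_0,I_1$ independent of $\gamma$ and $I_1\ge0$. Choose $\varepsilon>0$ with $4\varepsilon I_1<-\langle Q_*(v)\rangle$. For $\gamma^2>1-\mu^2-4\varepsilon$,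
\[
\langle Q_\gamma(v)\rangle\le I_0-(1-\mu^2)I_1+4\varepsilon I_1=\langle Q_*(v)\rangle+4\varepsilon I_1<0 ,
\]
and Lemma~\ref{lem:red} with $m=3$ gives a real-valued $u$ violating \eqref{eq:diss}, for every $N\ge3$ and every $\Omega$. Divided by $4$, the condition $\gamma^2>1-\mu^2-4\varepsilon$ is the one in the theorem. Since $0<1-\mu^2<1$ and $\gamma^2$ takes every value in $[0,1)$, this range contains exponents $p$ that satisfy \eqref{eq:star} with equality and exponents that satisfy it strictly.
\end{proof}

\section{Sufficient conditions}\label{sec:suff}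

Now $u$ is complex and may vanish, so $|u|^{(p-2)/2}u$ need not be smooth. We regularize the weight, derive the analogue of \eqref{eq:Q}, add a multiple of the null Lagrangian, and prove a pointwise inequality. For complex matrices let $\langle A,T\rangle=\sum_{i,j}A_{ij}\overline{T_{ij}}$ and $|A|^2=\langle A,A\rangle$. For $e\in\mathbb C^N$ and $g\in\mathbb R^N$ let $e\cdot g=\sum_je_jg_j$.

\subsection*{The regularized form}

Let $u\in(C_0^\infty(\Omega))^N$ and $0<\eta\le1$. Put
\[
a=(|u|^2+\eta^2)^{(p-2)/4},\qquad v=au\in(C_0^\infty(\Omega))^N,\qquad A_{ij}=\partial_iv_j ,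
\]
let $e=u/|u|$ where $u\ne0$ and let $e$ be a fixed unit vector where $u=0$, and put $g_i=\operatorname{Re}\sum_jA_{ij}\bar e_j$.

\begin{lemma}\label{lem:reg}
There is a real function $\gamma_\eta$ on $\Omega$ with $\gamma_\eta^2\le\gamma^2$ such that
\begin{equation}\label{eq:reg}
-\operatorname{Re}\int_\Omega\langle Eu,u\rangle\,a^2\,dx=\int_\Omega\Big(|A|^2+k|\operatorname{tr}A|^2-\gamma_\eta^2\big(|g|^2+k|e\cdot g|^2\big)\Big)dx .
\end{equation}
As $\eta\to0$, the left side tends to $-\operatorname{Re}\int_\Omega\langle Eu,u\rangle|u|^{p-2}\,dx$.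
\end{lemma}

\begin{proof}
Let $U_{ij}=\partial_iu_j$, $h_i=\operatorname{Re}\sum_jU_{ij}\bar e_j$, $\tau=\frac{|u|^2}{|u|^2+\eta^2}\in[0,1)$ and $\sigma=\frac12(p-2)\tau$. Since $p>1$, we have $\sigma>-\frac12$. From $\partial_i|u|^2=2|u|h_i$ we get $u_j\,\partial_ia=a\sigma h_ie_j$, also where $u=0$. Hence
\[
A=a(U+\sigma\,h\otimes e),\qquad\partial_i(a^2u_j)=a^2(U+2\sigma\,h\otimes e)_{ij},\qquad g=a(1+\sigma)h .
\]
With $\gamma_\eta=\frac\sigma{1+\sigma}$ and $T=g\otimes e$ we have $a\sigma\,h\otimes e=\gamma_\eta T$, so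
\[
aU=A-\gamma_\eta T,\qquad a^{-1}\nabla(a^2u)=A+\gamma_\eta T .
\]
Integration by parts turns the left side of \eqref{eq:reg} into
\[
\operatorname{Re}\int\Big(\langle A-\gamma_\eta T,A+\gamma_\eta T\rangle+k\operatorname{tr}(A-\gamma_\eta T)\,\overline{\operatorname{tr}(A+\gamma_\eta T)}\Big)dx .
\]
In both products the cross terms have the form $y-\bar y$ and drop out of the real part. Since $|T|^2=|g|^2$ and $\operatorname{tr}T=e\cdot g$, this proves \eqref{eq:reg}. As a function of $\tau\in[0,1]$, $\gamma_\eta$ is monotone, with value $0$ at $\tau=0$ and $\frac{p-2}p=\gamma$ at $\tau=1$; so $\gamma_\eta^2\le\gamma^2$.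

For the limit, the integrand on the left converges pointwise, is $0$ where $u=0$, and is bounded by $|Eu|\,|u|\,a^2$. For $p<2$ we have $|u|a^2\le|u|^{p-1}$, and for $p\ge2$ we have $|u|a^2\le|u|(|u|^2+1)^{(p-2)/2}$. Both bounds are bounded functions with compact support, and dominated convergence applies.
\end{proof}

\begin{remark}\label{rem:laplace}
Lemma~\ref{lem:reg} holds for $k=0$, where the integrand is $|A|^2-\gamma_\eta^2|g|^2\ge0$ because $|g|\le|A|$. So the Laplacian is $L^p$-dissipative for every $p$.
\end{remark}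

\subsection*{The pointwise inequality}

The integrand in \eqref{eq:reg} need not be pointwise nonnegative even for $\gamma=0$: at $A=I$ its first two terms give $N(1+Nk)$, which is negative for $k<-1/N$. Two integrations by parts give $\int\partial_iv_i\,\overline{\partial_jv_j}=\int\partial_jv_i\,\overline{\partial_iv_j}$ for each $i,j$, that is,
\begin{equation}\label{eq:null}
\int_\Omega\big(|\operatorname{tr}A|^2-\operatorname{Re}\langle A,A^T\rangle\big)\,dx=0 .
\end{equation}
So we may replace $|A|^2+k|\operatorname{tr}A|^2$ by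
\[
P_\lambda(A)=|A|^2+(k+\lambda)|\operatorname{tr}A|^2-\lambda\operatorname{Re}\langle A,A^T\rangle .
\]
The hypotheses $|\lambda|<1$ and $d>0$ are those that make $P_\lambda$ positive definite, as the next proof shows.

\begin{lemma}\label{lem:point}
Under the hypotheses of Theorem~\ref{thm:suff}, let $A$ be a complex $N\times N$ matrix, $e\in\mathbb C^N$ a unit vector and $g_i=\operatorname{Re}\sum_jA_{ij}\bar e_j$. Then $P_\lambda(A)\ge\gamma^2(|g|^2+k|e\cdot g|^2)$.
\end{lemma}

\begin{proof}
Write $A=S_A+W_A+\frac{\operatorname{tr}A}NI$ with $S_A$ symmetric and trace-free and $W_A$ antisymmetric; the three parts are orthogonal for $\langle\cdot,\cdot\rangle$. Then $|A|^2=|S_A|^2+|W_A|^2+\frac1N|\operatorname{tr}A|^2$ and $\langle A,A^T\rangle=|S_A|^2-|W_A|^2+\frac1N|\operatorname{tr}A|^2$, so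
\[
P_\lambda(A)=(1-\lambda)|S_A|^2+(1+\lambda)|W_A|^2+\frac dN|\operatorname{tr}A|^2\ge0 .
\]
This settles the case $g=0$. Let $g\ne0$ and $T=g\otimes e$. Since $g$ is real, $|T|^2=|g|^2$, $\operatorname{tr}T=e\cdot g$ and $\langle T,T^T\rangle=|e\cdot g|^2$. The two formulas above, applied to $T$, give
\[
|W_T|^2=\tfrac12\big(|g|^2-|e\cdot g|^2\big),\qquad|S_T|^2=\tfrac12\big(|g|^2+|e\cdot g|^2\big)-\tfrac1N|e\cdot g|^2 .
\]
By the definition of $g$,
\[
|g|^2=\operatorname{Re}\langle A,T\rangle=\operatorname{Re}\Big(\langle S_A,S_T\rangle+\langle W_A,W_T\rangle+\tfrac1N\operatorname{tr}A\,\overline{\operatorname{tr}T}\Big),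
\]
and the Cauchy--Schwarz inequality with the weights $1-\lambda$, $1+\lambda$, $d/N$ yields
\[
|g|^4\le P_\lambda(A)\Big(\frac{|S_T|^2}{1-\lambda}+\frac{|W_T|^2}{1+\lambda}+\frac{|\operatorname{tr}T|^2}{Nd}\Big).
\]
In the bracket, the coefficient of $|g|^2$ is $\frac12\big(\frac1{1-\lambda}+\frac1{1+\lambda}\big)=\alpha$, and that of $|e\cdot g|^2$ is
\[
\frac\lambda{1-\lambda^2}-\frac1{N(1-\lambda)}+\frac1{Nd}=\frac\lambda{1-\lambda^2}-\frac{d-(1-\lambda)}{N(1-\lambda)d}=\theta .
\]
With $z=|e\cdot g|^2/|g|^2\in[0,1]$ the bracket is $|g|^2(\alpha+\theta z)$, and it is positive because $T\ne0$. Hence $P_\lambda(A)\ge|g|^2/(\alpha+\theta z)\ge\gamma^2(1+kz)|g|^2$ by the hypothesis of the theorem.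
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:suff}]
By \eqref{eq:null}, the right side of \eqref{eq:reg} equals $\int\big(P_\lambda(A)-\gamma_\eta^2(|g|^2+k|e\cdot g|^2)\big)dx$. Since $|e\cdot g|\le|g|$ and $k>-1$, the factor of $\gamma_\eta^2$ is nonnegative; with $\gamma_\eta^2\le\gamma^2$ and Lemma~\ref{lem:point}, the integrand is nonnegative. Letting $\eta\to0$ gives \eqref{eq:diss}.

(a) Let $|k|<1$ and $\lambda=-k$, which removes the trace term from $P_\lambda$. Then $d=1+k>0$, $\alpha=\frac1{1-k^2}$, $\theta=-\frac k{1-k^2}$, and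
\[
(1+kz)(\alpha+\theta z)=\frac{1-k^2z^2}{1-k^2}\le\frac1{1-k^2}.
\]
In terms of $\nu$, $1-k^2=\frac{(2\nu-1)^2-1}{(2\nu-1)^2}=\frac{4\nu(\nu-1)}{(2\nu-1)^2}$.

(b) Let $k>0$ and $\lambda=0$. Then $d=1+Nk$, $\alpha=1$, $\theta=-\frac k{1+Nk}$. The concave quadratic $(1+kz)\big(1-\frac{kz}{1+Nk}\big)$ has roots $-\frac1k$ and $\frac1k+N$, so its vertex is at $z=N/2\ge1$. Its maximum on $[0,1]$ is the value at $z=1$, namely $\frac{(1+k)(1+(N-1)k)}{1+Nk}$. The expression in $\nu$ follows from $1+jk=\frac{j+1-2\nu}{1-2\nu}$ for $j=1,N-1,N$.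
\end{proof}

\begin{remark}
The quadratic in (b) with $N$ replaced by $1$ is the one in the plane-wave condition \eqref{eq:planewave}. Plane waves test only the rank-one gradients $\xi\otimes a$, for which $|\operatorname{tr}A|\le|A|$, whereas Lemma~\ref{lem:point} allows every matrix, for which only $|\operatorname{tr}A|\le\sqrt N|A|$ holds. By Theorem~\ref{thm:main}, for $N\ge3$ the rank-one test does not suffice.
\end{remark}

\begin{thebibliography}{1}
\bibitem{CM} Alberto Cialdea, Vladimir Maz'ya, \emph{Criterion for the functional dissipativity of second order differential operators with complex coefficients}, arXiv:2007.03043 (2020).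
\end{thebibliography}
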